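# Hyperbolic groups that fix a cube in dimension $n$ and act geometrically in dimension $n+1$

## 1. Three involutions, a hexagon, and actions on trees

Suppose that a group $G$ cannot act on a tree in an interesting way: whenever it acts, it stabilizes a vertex or an edge. Can $G$ nevertheless act properly and cocompactly on the two-dimensional analogue of a tree, and can $G$ be infinite and hyperbolic? We answer this first. The vocabulary set up here serves for the whole lecture.

**Median graphs.** A connected graph $Y$ is *median* if for any three vertices $x,y,z$ there is exactly one vertex that lies on a geodesic between each two of them. Trees, cubes and the grid $\mathbb Z^d$ are median. A triangle is not median, since no vertex lies on geodesics between all three pairs.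

**Cubes and cubical dimension.** A *cube of dimension $k$* in a graph is a subgraph isomorphic to the $1$-skeleton of the $k$-dimensional cube. The *cubical dimension* of a median graph is the supremum of the dimensions of its cubes. The grid $\mathbb Z^d$ has cubical dimension $d$. Median graphs are exactly the $1$-skeletons of CAT(0) cube complexes. Filling in the cubes of $Y$ gives a CAT(0) cube complex $|Y|$ (Chepoi, Gerasimov, Roller) whose dimension is the cubical dimension of $Y$, and automorphisms of $Y$ extend to isometries of $|Y|$. In particular the median graphs of cubical dimension at most $1$ are the trees.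

**Proper and cocompact.** All that we use of properness is that vertex stabilizers are finite. On a locally finite graph this is equivalent to properness. Cocompact means finitely many orbits of cells.

**Hyperbolic group.** A finitely generated group whose Cayley graphs are Gromov-hyperbolic. This property passes to and from subgroups of finite index, and a hyperbolic group contains no copy of $\mathbb Z^2$.

**Right-angled Coxeter groups.** For a finite graph $\Lambda$, the group $W_\Lambda$ has one generator $t_v$ for each vertex, with relations $t_v^2=1$, and $t_ut_v=t_vt_u$ when $u,v$ are adjacent. One edge gives $(\mathbb Z/2)^2$. Two isolated vertices give the infinite dihedral group $D_\infty$. We use these facts.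

- (R1) If $\sigma$ is a clique, then $W_\sigma=\langle t_v:v\in\sigma\rangle\cong(\mathbb Z/2)^\sigma$, because it is a quotient of $(\mathbb Z/2)^\sigma$ that embeds in the abelianization $(\mathbb Z/2)^{V(\Lambda)}$. If $u\ne v$ are not adjacent, then $\langle t_u,t_v\rangle\cong D_\infty$, because sending all other generators to $1$ gives a retraction of $W_\Lambda$ onto $D_\infty$. So two distinct generators commute if and only if their vertices are adjacent.
- (R2) The Cayley graph of $W_\Lambda$ with respect to $\{t_v\}$ is the $1$-skeleton of the Davis complex, a CAT(0) cube complex (M. Davis, *The Geometry and Topology of Coxeter Groups*, Thm 12.2.1, or Gromov). So it is median.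
- (R3) If $\Lambda$ has no induced $4$-cycle, then $W_\Lambda$ is hyperbolic (Moussong; see Davis, Cor. 12.6.3: a right-angled group has no irreducible affine special subgroup of rank at least $3$, and two commuting infinite special subgroups on disjoint vertex sets would give an induced $4$-cycle).

If a finite group $H$ acts on $\Lambda$, form $G=W_\Lambda\rtimes H$ with $ht_vh^{-1}=t_{hv}$.

**Lemma 1.1.** Let $\Lambda$ be a finite non-empty graph whose largest cliques have $d$ vertices, let $H$ be a finite group acting on $\Lambda$, let $G=W_\Lambda\rtimes H$, and let $X$ be the Cayley graph of $W_\Lambda$ with respect to $\{t_v\}$. Then $X$ is a locally finite median graph of cubical dimension exactly $d$, and $G$ acts on it properly, cocompactly and vertex-transitively. If $\Lambda$ has two distinct non-adjacent vertices, $G$ is infinite. If $\Lambda$ has no induced $4$-cycle, $G$ is hyperbolic.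

**Proof.** Let $W_\Lambda$ act by left multiplication, and $H$ by automorphisms of $W_\Lambda$ that permute the generators. The element $h$ sends the edge from $w$ to $wt_v$ to the edge from $h(w)$ to $h(w)t_{hv}$. These two actions fit together to an action of $G$, transitive on vertices, in which the stabilizer of the vertex $1$ is the finite group $H$. As $X$ is locally finite, the action is proper and cocompact. By (R2), $X$ is median.

A clique $\sigma$ with $k$ vertices gives a $k$-cube, namely the Cayley graph of $W_\sigma\cong(\mathbb Z/2)^k$. So the dimension is at least $d$. Conversely, let $a,b,c,d'$ be the successive labels around a $4$-cycle of $X$. Then $abcd'=1$, and cyclically consecutive labels are distinct. In the abelianization $(\mathbb Z/2)^{V(\Lambda)}$ every label must occur an even number of times. As $a\neq b$ and $a\ne d'$, this forces $a=c$, and then $b=d'$. So $(ab)^2=1$ with $a\neq b$, that is, $a$ and $b$ commute. In a $k$-cube of $X$, any two edges at a given vertex lie on a $4$-cycle, and they have distinct labels. So the $k$ labels at that vertex are distinct and commute pairwise. By (R1) they form a $k$-clique, and $k\le d$.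

The last two claims are (R1) and (R3), since $W_\Lambda$ has finite index in $G$. $\square$

**Proposition 1.2 (the case of trees).** There is an infinite hyperbolic group $G$, generated by three involutions, such that every action of $G$ on a tree stabilizes a vertex or an edge, and $G$ acts properly, cocompactly and vertex-transitively on a median graph of cubical dimension $2$.

**Proof.** Let $\Lambda$ be a hexagon, $H$ its automorphism group (dihedral of order $12$), and $G=W_\Lambda\rtimes H$. The largest cliques are edges, there are non-adjacent vertices, and there is no $4$-cycle. Lemma 1.1 gives everything except the generators and the statement on trees.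

Let $v_1,v_2$ be adjacent. Let $\tau\in H$ be the reflection that exchanges $v_1$ and $v_2$, let $s\in H$ be the reflection that fixes $v_1$ and its opposite vertex, and put $t=t_{v_1}$. The product $\tau s$ preserves orientation and sends $v_1$ to $v_2$, so it is the rotation by one step. Hence $\langle\tau,s\rangle=H$. As $H$ is transitive on vertices, conjugating $t$ by $H$ gives every $t_v$, so $t,\tau,s$ generate $G$. Any two of them generate a finite group: $\langle \tau,s\rangle=H$; the involutions $t,s$ commute because $s$ fixes $v_1$; and $\langle t,\tau\rangle$ lies in $\langle t_{v_1},t_{v_2}\rangle\rtimes\langle\tau\rangle$, of order $8$.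

Let $G$ act on a tree $Y$, and let $Y'$ be its barycentric subdivision, on which $G$ acts without inverting edges. A finite group acting on $Y$ stabilizes a vertex or an edge: take the finite subtree spanned by an orbit and remove all leaves repeatedly, until a vertex or an edge is left. So each two of $t,\tau,s$ have a common fixed vertex in $Y'$. The vertices fixed by one involution span a subtree, since the path between two fixed vertices is unique and so is fixed. This gives three subtrees $T_1,T_2,T_3$ of $Y'$ that intersect pairwise. Choose $x\in T_1\cap T_2$, $y\in T_2\cap T_3$, $z\in T_3\cap T_1$. The median of $x,y,z$ lies on the path from $x$ to $y$, inside $T_2$, on the path from $y$ to $z$, inside $T_3$, and on the path from $z$ to $x$, inside $T_1$. It is fixed by $G$. $\square$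

## 2. From trees to dimension $n$

**Property $(\mathrm{FW}_n)$.** For $n\ge1$, a group $G$ satisfies $(\mathrm{FW}_n)$ if every action of $G$ by graph automorphisms on every median graph of cubical dimension at most $n$ stabilizes a cube. Equivalently, the action fixes a vertex in the cubical subdivision, or it has bounded orbits. We use the first form. The group $\mathbb Z$ fails $(\mathrm{FW}_1)$, since it translates a line. The group of Proposition 1.2 has $(\mathrm{FW}_1)$.

The problem, from Anthony Genevois, "Examples of cubulable groups with fixed-point properties", arXiv:2311.12402 (2023), asks for every $n\ge1$ for a hyperbolic group with $(\mathrm{FW}_n)$ that acts properly and cocompactly on a median graph of cubical dimension $n+1$. The group is required to be infinite, to exclude a finite group acting on a single cube. The answer is yes for every $n$.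

**Theorem 1.** For every $n\ge 1$ there is an infinite hyperbolic group $G$, generated by $n+2$ involutions, which satisfies $(\mathrm{FW}_n)$ and acts properly, cocompactly and vertex-transitively on a median graph of cubical dimension $n+1$.

What changes when $n>1$? The proof for trees had two ingredients.

The first was a Helly argument with three subgroups. With three subgroups it fails already in dimension $2$. The reflections $(x,y)\mapsto(x,-y)$, $(x,y)\mapsto(y,x)$ and $(x,y)\mapsto(2-x,y)$ act on the grid $\mathbb Z^2$. Their axes $y=0$, $y=x$, $x=1$ bound a triangle with angles $\pi/4,\pi/4,\pi/2$, so any two of them generate a finite dihedral group. But together they generate an infinite group. Conjugating the first by the second gives $(x,y)\mapsto(-x,y)$, and composing with the third gives a translation by $2$. Orbits are unbounded and no cube is stabilized. The fixed sets are three lines in a plane which meet pairwise and have no common point. As for convex sets in $\mathbb R^n$, dimension $n$ calls for $n+2$ sets, any $n+1$ of which meet. Section 3 proves this version.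

The second was the hexagon. We need a finite graph $\Lambda$ with cliques of size $n+1$ and no induced square, with so much symmetry that $W_\Lambda\rtimes H$ is generated by $n+2$ involutions, any $n+1$ of which generate a finite group. Section 4 reduces this to a question on finite groups, and Sections 5 to 7 answer it.

## 3. A Helly theorem for stable cubes

**Proposition 3.1.** Let $n\ge1$, and let $G$ be generated by subgroups $A_0,\dots,A_{n+1}$. Suppose that $G$ acts on a median graph $Y$ of cubical dimension at most $n$ so that for each $k$ the subgroup $\langle A_j:j\ne k\rangle$ stabilizes a cube. Then $G$ stabilizes a cube. In particular, if each $\langle A_j:j\ne k\rangle$ is finite, or more generally has $(\mathrm{FW}_n)$, then $G$ has $(\mathrm{FW}_n)$.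

We recall a few textbook facts. A *hyperplane* of $Y$ is a class of edges for the equivalence relation generated by "opposite in a $4$-cycle". Removing these edges leaves two pieces, the *halfspaces*. The distance between two vertices is the number of hyperplanes that separate them, so distinct vertices are separated by some hyperplane. The *convex hull* of a set $S$ of vertices is the intersection of the halfspaces that contain $S$. It is a convex subgraph, and convex subgraphs of median graphs are median.

**Lemma 3.2.** The convex hull of a finite set $S$ of vertices is finite.

**Proof.** A hyperplane that does not separate two points of $S$ has $S$, hence the hull, on one side. So every hyperplane that separates two vertices of the hull is one of the finitely many that separate two points of $S$. A vertex of the hull is determined by its sides of these hyperplanes. $\square$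

**Lemma 3.3.** A finite group acting on a median graph of finite cubical dimension stabilizes a cube.

**Proof.** The hull $Z$ of a vertex orbit is finite and invariant, so $|Z|$ is a compact CAT(0) space on which the group acts by isometries. A finite group acting on such a space fixes a point, and so stabilizes the cube whose interior contains that point. $\square$

Let $Y'$ be the barycentric subdivision: its vertices are the cubes of $Y$ and its simplices are the chains of cubes. Its dimension is at most $n$. For a subgroup $A\le G$ let $F(A)\subset Y'$ be the full subcomplex spanned by the $A$-stable cubes. A cube is stable under $A$ and $B$ exactly when it is stable under $\langle A,B\rangle$, so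
$$F(A)\cap F(B)=F(\langle A,B\rangle).$$
Call a complex *acyclic* if it is non-empty with vanishing reduced homology over $\mathbb Z$.

**Step 1: the sets $F(A)$ have no topology.** We show that if $A$ stabilizes a cube, then $F(A)$ is acyclic.

The complex $F(A)$ is non-empty. Let $K\subset F(A)$ be a non-empty finite subcomplex, and let $S$ be the set of vertices of $Y$ that lie in the cubes which are vertices of $K$. It is finite, and $A$-invariant as a union of $A$-stable cubes. So its hull $Z$ is a finite $A$-invariant median graph, and $A$ acts by isometries on the compact CAT(0) cube complex $|Z|$. The fixed set $\mathrm{Fix}_{|Z|}(A)$ is convex because geodesics are unique. It contains the barycenters of the cubes of $K$. So it is non-empty and convex, hence contractible.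

We identify this set. Each point of $|Z|$ lies in the interior of a unique simplex of $Z'$. If $a\in A$ fixes the point, it preserves the simplex, and then fixes it pointwise, since the cubes of a chain have distinct dimensions. So $\mathrm{Fix}_{|Z|}(A)$ is the realization of the full subcomplex $F_Z(A)$ of $Z'$ spanned by the $A$-stable cubes of $Z$. We have $K\subset F_Z(A)\subset F(A)$ with $F_Z(A)$ contractible. Every reduced cycle of $F(A)$ lies in some finite $K$, so it bounds in $F(A)$.

With $A=1$ this says that $Y'$ is acyclic.

**Step 2: homology of a union.** Let $F_0,\dots,F_r$ with $r\ge0$ be subcomplexes of a simplicial complex, and $F_I=\bigcap_{i\in I}F_i$. We show: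

- (a) if $F_I$ is acyclic for all $I\ne\emptyset$, then $\bigcup F_i$ is acyclic;
- (b) if $F_I$ is acyclic for all $\emptyset\ne I\subsetneq\{0,\dots,r\}$ and $F_{\{0,\dots,r\}}=\emptyset$, then $\tilde H_{r-1}(\bigcup F_i)\cong\mathbb Z$.

We induct on $r$. For $r=0$, (a) is clear and (b) is $\tilde H_{-1}(\emptyset)=\mathbb Z$. Let $r\ge1$ and $B=F_0\cup\dots\cup F_{r-1}$. In both cases the sets $F_I$ with $\emptyset\neq I\subset\{0,\dots,r-1\}$ are acyclic, so $B$ is acyclic by (a) for $r-1$. Also $F_r$ is acyclic, because $\{r\}$ is a proper subset. The intersection $B\cap F_r$ is the union of the $r$ complexes $F_i\cap F_r$, $i<r$. The intersection of those with $i\in I$ is $F_{I\cup\{r\}}$, so they satisfy the hypothesis of (a), respectively (b), for $r-1$. The Mayer–Vietoris sequence of augmented chain complexes, exact also when the intersection is empty, gives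
$$\tilde H_j(B\cup F_r)\cong\tilde H_{j-1}(B\cap F_r)\quad\text{for all } j,$$
and the induction hypothesis finishes the proof. For $r=1$, (b) says that two disjoint acyclic complexes have $\tilde H_0\cong\mathbb Z$.

**Step 3: the dimension forbids case (b).** Here we prove Proposition 3.1. Let $F_i=F(A_i)$ for $0\le i\le n+1$. If $I$ is proper and non-empty and $k\notin I$, then the group generated by the $A_i$, $i\in I$, lies in $\langle A_j:j\ne k\rangle$. So it stabilizes a cube, and $F_I$ is acyclic by Step 1. The total intersection is $F(G)$. Suppose that it is empty. By Step 2(b) with $r=n+1$, the union $U=\bigcup F_i$ has $\tilde H_n(U)\cong\mathbb Z$. In the exact sequence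
$$H_{n+1}(Y',U)\to H_n(U)\to H_n(Y')$$
the left term vanishes because $\dim Y'\le n$, and the right term vanishes because $Y'$ is acyclic and $n\ge1$. So $H_n(U)=0$, a contradiction. Hence $F(G)\neq\emptyset$, that is, $G$ stabilizes a cube.

For the last sentence of the proposition, take any action of $G$ on a median graph of cubical dimension at most $n$. The subgroups $\langle A_j:j\ne k\rangle$ stabilize cubes, by Lemma 3.3 or by $(\mathrm{FW}_n)$. $\square$

## 4. The coset graph of a finite group generated by involutions

Fix $n\ge1$, put $N=n+1$ and $E=\{1,\dots,N\}$, and let
$$W=\ast_{e\in E}\langle s_e\mid s_e^2\rangle,\qquad W_\alpha=\langle s_e:e\in\alpha\rangle\quad(\alpha\subset E).$$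
For a quotient $\Gamma$ of $W$ write $s_e$ also for the image of $s_e$, and $\Gamma_\alpha$ for the image of $W_\alpha$. We consider finite quotients $\Gamma$ with two properties.

- (S) For each $\pi\in\mathrm{Sym}(E)$ there is $\varphi_\pi\in\mathrm{Aut}(\Gamma)$ with $\varphi_\pi(s_e)=s_{\pi(e)}$ for all $e$.
- (Ab) The map $W\to(\mathbb Z/2)^E$ that sends $s_e$ to the $e$-th basis vector factors through $\Gamma$.

Put $A_e=\Gamma_{E\setminus\{e\}}$. By (Ab), each $s_e$ has order $2$ in $\Gamma$, $s_e\notin A_e$, and the $A_e$ are distinct proper subgroups.

**The graph $\Lambda(\Gamma)$.** Its vertices are the cosets $gA_e$ with $g\in\Gamma$, $e\in E$. Such a vertex has *type* $e$, which is well defined because a left coset determines its subgroup. Two distinct vertices are adjacent if and only if they intersect. Distinct vertices of the same type are disjoint, so cliques have at most $N$ vertices. The vertices $v_i:=A_i$ all contain $1$, so they form an $N$-clique.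

For example, let $N=2$ and let $\Gamma$ be dihedral of order $2p$, where $p\ge2$ is the order of $s_1s_2$. Then $A_1=\{1,s_2\}$ and $A_2=\{1,s_1\}$. Each vertex has two elements, each $g\in\Gamma$ lies in exactly two vertices $gA_1,gA_2$, and these meet only in $g$. So $\Lambda(\Gamma)$ is the cycle of length $2p$ with edges indexed by the elements of $\Gamma$. For $p=3$ it is the hexagon of Section 1.

**Symmetries.** By (S) the group $H=\Gamma\rtimes\mathrm{Sym}(E)$ is defined, and it is finite. It acts on $\Lambda$: $\Gamma$ acts by left multiplication, and $\pi$ sends $gA_e$ to $\varphi_\pi(gA_e)=\varphi_\pi(g)A_{\pi(e)}$. It is transitive on vertices, because $\Gamma$ is transitive on each type and $\mathrm{Sym}(E)$ is transitive on types.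

**Proposition 4.1.** Let $\Gamma$ be a finite quotient of $W$ with (S) and (Ab), and $G=W_\Lambda\rtimes H$ with $\Lambda=\Lambda(\Gamma)$. Then $G$ is infinite, it is generated by $n+2$ involutions of which any $n+1$ generate a finite group, it satisfies $(\mathrm{FW}_n)$, and it acts properly, cocompactly and vertex-transitively on a median graph of cubical dimension $n+1$. If $\Lambda$ has no induced $4$-cycle, then $G$ is hyperbolic.

**Proof.** The graph has clique number $N=n+1$, and two distinct vertices of the same type exist and are not adjacent, since $A_e\neq\Gamma$. So Lemma 1.1 gives the action, infiniteness and hyperbolicity. Put $t_i=t_{v_i}$ and consider the $N+1=n+2$ involutions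
$$r_0=t_1,\qquad r_k=\tau_k=(k\ \ k{+}1)\in\mathrm{Sym}(E)\quad(1\le k\le N-1),\qquad r_N=s_N\in\Gamma .$$

**Step 1: they generate $G$.** The $\tau_k$ generate $\mathrm{Sym}(E)$. In $H$ we have $\pi s_N\pi^{-1}=s_{\pi(N)}$, so we obtain all $s_e$, hence $\Gamma$ and $H$. Since $H$ is transitive on vertices, conjugating $t_1$ by $H$ gives all $t_v$.

**Step 2: any $N$ of them generate a finite group.** If $r_0$ is omitted, the rest lie in the finite group $H$. Now omit $r_k$ with $1\le k\le N$, and let $T_k=\langle t_1,\dots,t_k\rangle\cong(\mathbb Z/2)^k$. Recall that $\tau_jv_i=v_{\tau_j(i)}$.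

- $r_0=t_1$ lies in $T_k$.
- For $1\le j<k$ with $j\le N-1$, $\tau_j$ preserves $\{v_1,\dots,v_k\}$, because $j+1\le k$.
- For $k<j\le N-1$, $\tau_j$ fixes each of $v_1,\dots,v_k$.
- If $k<N$, then $s_N$ fixes each of $v_1,\dots,v_k$, since $s_N\in A_i$ for $i\neq N$ and so $s_NA_i=A_i$. If $k=N$, then $s_N$ is the omitted element.

So these elements lie in $T_k\rtimes\mathrm{Stab}_H(\{v_1,\dots,v_k\})$, which is finite.

**Step 3: conclusion.** Apply Proposition 3.1 to the $n+2$ subgroups $\langle r_j\rangle$. $\square$

Only hyperbolicity remains. The simplest choice $\Gamma=(\mathbb Z/2)^E$ satisfies (S) and (Ab). It shows exactly what is missing. There are two vertices of each type, $A_e$ and $s_eA_e$, and vertices of different types always meet. So $W_\Lambda$ is the direct product of $N$ copies of $D_\infty$, the median graph is the grid $\mathbb Z^N$, and $G$ contains $\mathbb Z^2$ because $N\ge2$. The obstruction is the induced square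
$$A_1,\quad A_2,\quad s_1A_1,\quad s_2A_2,$$
whose successive intersections contain $1$, $s_1$, $s_1s_2=s_2s_1$ and $s_2$.

A natural next attempt is to take $\Gamma$ with no short relations between the $s_e$. For $N=2$ this is enough, since a square means $p=2$, and $p\ge3$ avoids it. For $N\ge3$ the argument breaks down. A $4$-cycle of cosets gives a relation $g_1g_2g_3g_4=1$ with $g_i\in A_{e_i}$, but now $A_{e_i}$ is generated by at least two involutions, and the $g_i$ may be arbitrarily long words. The absence of short relations does not exclude such an equation. We need a finite group in which products of few elements from the subgroups $\Gamma_\alpha$ are controlled, however long these elements are as words.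

## 5. Gluing cosets into chains

The construction is in the spirit of M. Otto, *Highly acyclic groups, hypergraph covers, and the guarded fragment*, J. ACM 2012. Let $E$ and $W$ be as before, with $N\geq2$, and fix an integer $m\ge4$. The plan is to let $W$ act on finite sets in which a potential cycle of cosets is laid out along a line, so that it visibly does not close up.

**$E$-sets.** An *$E$-set* is a set with a right action of $W$, that is, with permutations $s_e$ ($e\in E$) satisfying $s_e^2=1$. A quotient $\Gamma$ is an $E$-set under right multiplication.

**Compatibility.** For $\gamma\subset E$, an $E$-set $V$ is *$\gamma$-compatible* with $\Gamma$ if $\ker(W_\gamma\to\Gamma_\gamma)$ acts trivially on $V$. For example, $\Gamma$ is $\gamma$-compatible with itself for all $\gamma$.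

**Chains.** A *chain* of length $\ell\ge1$ in $\Gamma$ is a sequence $C=((\alpha_i,g_i))_{1\le i\le\ell}$ with $\alpha_i\subset E$ and $g_i\in\Gamma_{\alpha_i}$ such that
$$\Gamma_{\alpha_{i-1}\cap\alpha_i}\cap g_i\Gamma_{\alpha_i\cap\alpha_{i+1}}=\emptyset\qquad(1<i<\ell).\tag{1}$$

**The $E$-set $V(C)$.** Take the disjoint union of the pieces $\Gamma_{\alpha_i}\times\{i\}$, and identify
$$(g_ih,i)\sim(h,i+1)\qquad\text{for } h\in\Gamma_{\alpha_i\cap\alpha_{i+1}},\ 1\le i<\ell.$$
So the subset $O_i=g_i\Gamma_{\alpha_i\cap\alpha_{i+1}}$ of piece $i$ is glued bijectively to the subset $O'_{i+1}=\Gamma_{\alpha_i\cap\alpha_{i+1}}$ of piece $i+1$. Condition (1) says that $O'_i\cap O_i=\emptyset$ in every middle piece. So an element of a piece is glued to at most one other element. Each class has one element, or two elements from consecutive pieces, and each piece injects into $V(C)$.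

Define the action by $[(y,i)]s_e=[(ys_e,i)]$ if $e\in\alpha_i$, and $xs_e=x$ if $x$ has no representative $(y,i)$ with $e\in\alpha_i$. This is well defined. A conflict could only arise for a point with two representatives $(g_ih,i)\sim(h,i+1)$ and $e\in\alpha_i\cap\alpha_{i+1}$, and then $hs_e\in\Gamma_{\alpha_i\cap\alpha_{i+1}}$ and $(g_ihs_e,i)\sim(hs_e,i+1)$. Clearly $s_e^2=1$. So $V(C)$ is an $E$-set, finite if $\Gamma$ is finite, and $[(y,i)]u=[(y\bar u,i)]$ for $u\in W_{\alpha_i}$ with image $\bar u\in\Gamma_{\alpha_i}$.

If $u_i\in W_{\alpha_i}$ represents $g_i$, then
$$[(1,1)]\,u_1u_2\cdots u_\ell=[(g_\ell,\ell)].\tag{2}$$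
Indeed $u_i$ moves $[(1,i)]$ to $[(g_i,i)]$, and $[(g_i,i)]=[(1,i+1)]$ for $i<\ell$, by the identification with $h=1$.

**Example 5.1.** Let $N=2$ and $\Gamma=(\mathbb Z/2)^2$. For $\alpha_i$ alternating between $\{1\}$ and $\{2\}$, condition (1) says $\{1\}\cap\{g_i\}=\emptyset$, so in middle positions $g_i$ must be the generator. Each piece has two points, joined by $s_1$ or $s_2$, and consecutive pieces share one point. So $V(C)$ is a path with $\ell$ edges labeled alternately by $1$ and $2$. Number its points $0,\dots,\ell$, with the first edge labeled $1$; the other case exchanges $s_1s_2$ with its inverse. Apply $s_1$ and then $s_2$. Even points move up by two, odd points move down by two, and the direction turns at the ends, where for instance $1\mapsto0$. So $s_1s_2$ acts as one cycle $0\mapsto2\mapsto4\mapsto\cdots\mapsto3\mapsto1\mapsto0$ through all $\ell+1$ points. For $\ell=4$ this has order $5$. So $(s_1s_2)^2$, which is trivial in $\Gamma$, acts non-trivially on $V(C)$: this $V(C)$ is not $E$-compatible with $\Gamma$. The square of Section 4 is thereby detected.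

**Property $P_\gamma(\Gamma)$**, for $\gamma\subset E$: for every chain $C$ in $\Gamma$ of length at most $m$ with all $\alpha_i\subsetneq\gamma$, the $E$-set $V(C)$ is $\gamma$-compatible with $\Gamma$.

This always holds for $|\gamma|\le1$. For $\gamma=\emptyset$ it is vacuous. For $|\gamma|=1$ all $\alpha_i$ are empty and all $g_i=1$, so (1) excludes any middle index, $\ell\le2$, and $V(C)$ is one point.

**Lemma 5.2.** Assume $P_\gamma(\Gamma)$.

(i) If $\alpha,\beta\subsetneq\gamma$, then $\Gamma_\alpha\cap\Gamma_\beta=\Gamma_{\alpha\cap\beta}$.

(ii) If $C$ is a chain with all $\alpha_i\subsetneq\gamma$ and $3\le\ell\le m$, then $g_1g_2\cdots g_\ell\ne1$.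

**Proof.** (i) The inclusion from right to left is clear. Let $g\in\Gamma_\alpha\cap\Gamma_\beta$ and consider the chain $((\alpha,g),(\beta,g^{-1}))$; there is no middle index, so (1) is empty. Let $u_1\in W_\alpha$ and $u_2\in W_\beta$ represent $g$ and $g^{-1}$. Then $u_1u_2\in\ker(W_\gamma\to\Gamma_\gamma)$ acts trivially on $V(C)$, and (2) gives $[(1,1)]=[(g^{-1},2)]$. By the definition of the gluing, $1=gh$ and $g^{-1}=h$ for some $h\in\Gamma_{\alpha\cap\beta}$. So $g\in\Gamma_{\alpha\cap\beta}$.

(ii) If the product were $1$, then $u_1\cdots u_\ell\in\ker(W_\gamma\to\Gamma_\gamma)$ would act trivially, and (2) would give $[(1,1)]=[(g_\ell,\ell)]$. This is impossible, because representatives of one point lie in equal or consecutive pieces, and $\ell\ge3$. $\square$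

So a finite $\Gamma$ with $P_E(\Gamma)$ is what we want. The direct approach is to start with $(\mathbb Z/2)^E$, collect the sets $V(C)$ for all chains with $\alpha_i\subsetneq E$, and replace $\Gamma$ by the image of $W$ in the permutations of $\Gamma\sqcup\bigsqcup V(C)$. On these sets the new group acts, so compatibility seems automatic. The trouble is that $P_E$ speaks about chains in the new group, and the subgroups $\Gamma_\alpha$ may have grown. For $N\geq3$, Example 5.1 applies to the generators $s_1,s_2$: in $(\mathbb Z/2)^E$ the group $\Gamma_{\{1,2\}}$ has order $4$, but in the new group $s_1s_2$ has order divisible by $5$. The sets $V(C)$ with pieces of the form $\Gamma_{\{1,2\}}$ were built from the wrong group.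

The remedy is to treat the subsets $\alpha$ in order of size. At stage $k$ we add the sets $V(C)$ with all $|\alpha_i|\le k$ only. The decisive point is that this does not change $\Gamma_\gamma$ for $|\gamma|\le k$.

## 6. Chains with small pieces do not disturb small subgroups

**Lemma 6.1.** Suppose that $P_\gamma(\Gamma)$ holds for all $|\gamma|\le k$. Let $C$ be a chain of length at most $m$ with all $|\alpha_i|\le k$. Then $V(C)$ is $\gamma$-compatible with $\Gamma$ for every $|\gamma|\le k$.

The hypothesis $P_\gamma$ concerns chains with $\alpha_i\subsetneq\gamma$, whereas here the $\alpha_i$ and $\gamma$ are unrelated. The proof shows that each $W_\gamma$-orbit in $V(C)$ looks like a set that the hypothesis covers.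

**Proof.** Let $|\gamma|\le k$ and let $U$ be a $W_\gamma$-orbit in $V(C)$. We show that $\ker(W_\gamma\to\Gamma_\gamma)$ acts trivially on $U$.

**Case 1: some point $[(y,i)]\in U$ has $\gamma\subset\alpha_i$.** The map $\Gamma_\gamma\to V(C)$, $h\mapsto[(yh,i)]$, is $W_\gamma$-equivariant, and $\Gamma_\gamma$ is one orbit, so its image is $U$. The kernel acts trivially on $\Gamma_\gamma$, hence on $U$.

**Case 2: $\gamma\cap\alpha_i\subsetneq\gamma$ for every $i$ such that $U$ meets piece $i$.** We proceed in four steps.

**Step 1: cut $U$ into blocks.** Call the images in $V(C)$ of the sets $y\Gamma_{\gamma\cap\alpha_i}\times\{i\}$ *blocks*. Distinct blocks of the same piece are disjoint, since they are distinct cosets and the piece injects. If $e\in\gamma$ and $x\in V(C)$, then $xs_e=x$, or $x$ and $xs_e$ lie in a common block. A block that contains a point of $U$ lies in $U$, since $W_{\gamma\cap\alpha_i}$ is transitive on it. So $U$ is a union of blocks. Join two of these blocks if they share a point. The resulting graph is connected: given points in two blocks, a word in the $s_e$, $e\in\gamma$, carries one point to the other, and successive points coincide or lie in a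 common block. Blocks that share a point lie in consecutive pieces.

**Step 2: the blocks of $U$ form a path.** For this we need
$$\Gamma_{\gamma\cap\alpha_i}\cap\Gamma_{\alpha_i\cap\alpha_{i+1}}=\Gamma_{\gamma\cap\alpha_i\cap\alpha_{i+1}}.\tag{3}$$
If one of the two index sets is all of $\alpha_i$, this is trivial. Otherwise both are proper subsets of $\alpha_i$, and it is Lemma 5.2(i) for $\alpha_i$, which applies because $|\alpha_i|\le k$. Consequently a block in piece $i$ meets $O_i$, a coset of $\Gamma_{\alpha_i\cap\alpha_{i+1}}$, in the empty set or in a single coset $g_ih_0\Gamma_\delta$, where $\delta=\gamma\cap\alpha_i\cap\alpha_{i+1}$ and $h_0\in\Gamma_{\alpha_i\cap\alpha_{i+1}}$. The gluing carries this coset to $h_0\Gamma_\delta$, which lies in the single block $h_0\Gamma_{\gamma\cap\alpha_{i+1}}$ of piece $i+1$. So a block of piece $i$ meets at most one block of piece $i+1$. In the same way, with Lemma 5.2(i) for $\alpha_{i+1}$, a block of piece $i+1$ meets at most one block of piece $i$.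

So in the connected graph of blocks of $U$, every block has at most one neighbor in the next piece and at most one in the previous piece. A walk that goes up and then down returns to the same block. Hence $U$ consists of exactly one block $B_i$ in each piece of an interval $a\le i\le b$, with consecutive blocks overlapping.

**Step 3: read off a chain.** For $a\le i<b$ choose a point of $B_i\cap B_{i+1}$ and let $(x_i,i)\sim(x'_{i+1},i+1)$ be its representatives. So $x_i\in O_i$, $x'_{i+1}\in O'_{i+1}$ and $x_i=g_ix'_{i+1}$. By Step 2 the overlap $B_i\cap B_{i+1}$ is exactly $x_i\Gamma_{\gamma\cap\alpha_i\cap\alpha_{i+1}}$ in piece $i$, and the gluing sends $x_id$ to $x'_{i+1}d$. Choose also any $x'_a\in\Gamma_{\alpha_a}$ with $[(x'_a,a)]\in B_a$. Put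
$$g'_i=x_i'^{-1}x_i\in\Gamma_{\gamma\cap\alpha_i}\quad(a\le i<b),\qquad g'_b=1.$$
Here $g'_i\in\Gamma_{\gamma\cap\alpha_i}$ because $x'_i$ and $x_i$ lie in the same block. Let $C'=((\gamma\cap\alpha_i,g'_i))_{a\le i\le b}$. It is a chain: for $a<i<b$, multiply the two sets in condition (1) on the left by $x'_i$. They become
$$x'_i\Gamma_{\gamma\cap\alpha_{i-1}\cap\alpha_i}\subset O'_i\qquad\text{and}\qquad x'_ig'_i\Gamma_{\gamma\cap\alpha_i\cap\alpha_{i+1}}=x_i\Gamma_{\gamma\cap\alpha_i\cap\alpha_{i+1}}\subset O_i,$$
and $O'_i\cap O_i=\emptyset$.

**Step 4: $U$ is $V(C')$.** We show that $[(h,i)]\mapsto[(x'_ih,i)]$ is a $W_\gamma$-equivariant bijection $V(C')\to U$. On piece $i$ it is the bijection $\Gamma_{\gamma\cap\alpha_i}\to B_i$.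

- It is well defined: the identification $(g'_id,i)\sim(d,i+1)$ of $V(C')$, with $d\in\Gamma_{\gamma\cap\alpha_i\cap\alpha_{i+1}}$, becomes $(x_id,i)\sim(x'_{i+1}d,i+1)$, which holds in $V(C)$ because $x_id=g_ix'_{i+1}d$. It is surjective since $U=\bigcup B_i$.
- It is injective: if two pairs in different pieces have the same image, the pieces are consecutive, say $i$ and $i+1$, and the image lies in $B_i\cap B_{i+1}$. So it is represented by $(x_id,i)\sim(x'_{i+1}d,i+1)$ with $d$ as above. The two pairs are then $(g'_id,i)$ and $(d,i+1)$, which are identified in $V(C')$.
- It is equivariant: every representative $(y,j)$ of a point of $U$ lies in a block contained in $U$, that is, in $B_j$ with $a\le j\le b$. So the representatives of a point of $V(C')$ and of its image correspond. For $e\in\gamma$ we have $e\in\gamma\cap\alpha_j$ if and only if $e\in\alpha_j$. So $s_e$ acts by the same rule on both sides.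

The chain $C'$ has length at most $m$, and all $\gamma\cap\alpha_i$ with $a\le i\le b$ are proper subsets of $\gamma$. By $P_\gamma(\Gamma)$ the kernel acts trivially on $V(C')$, hence on $U$. $\square$

**Proposition 6.2.** For all $N\ge2$ and $m\ge4$ there is a finite quotient $\Gamma$ of $W$ which satisfies (S), (Ab), and $P_\gamma(\Gamma)$ for all $\gamma\subset E$.

**Proof.** Start with $\Gamma^{(1)}=(\mathbb Z/2)^E$. It satisfies (S), (Ab), and $P_\gamma$ for $|\gamma|\le1$. Now let $1\le k<N$, and suppose given a finite $\Gamma^{(k)}$ with (S), (Ab), and $P_\gamma$ for $|\gamma|\le k$. Let $V$ be the disjoint union of the $V(C)$ over the finitely many chains $C$ in $\Gamma^{(k)}$ of length at most $m$ with all $|\alpha_i|\le k$. Let $\Gamma^{(k+1)}$ be the quotient of $W$ by the kernel of its action on $\Gamma^{(k)}\sqcup V$. It is finite.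

**Step 1: (Ab).** A word that acts trivially on $\Gamma^{(k)}$ by right multiplication is trivial in $\Gamma^{(k)}$. So $\Gamma^{(k+1)}$ surjects onto $\Gamma^{(k)}$, and (Ab) is inherited.

**Step 2: small subgroups are unchanged.** Let $|\gamma|\le k$. By Lemma 6.1, $\ker(W_\gamma\to\Gamma^{(k)}_\gamma)$ acts trivially on $V$. It also acts trivially on $\Gamma^{(k)}$. So $\Gamma^{(k+1)}_\gamma\to\Gamma^{(k)}_\gamma$ is an isomorphism.

**Step 3: $P_\gamma$ for $|\gamma|\le k+1$.** Condition (1) and the set $V(C)$ involve only the groups $\Gamma_{\alpha_i}$ and their subgroups $\Gamma_\beta$, $\beta\subset\alpha_i$. By Step 2, chains with all $|\alpha_i|\le k$, and their $E$-sets, are the same for $\Gamma^{(k)}$ and $\Gamma^{(k+1)}$. For $|\gamma|\le k$ the kernel of $W_\gamma\to\Gamma_\gamma$ is also the same, so $P_\gamma$ persists. For $|\gamma|=k+1$ and a chain of length at most $m$ with all $\alpha_i\subsetneq\gamma$ we have $|\alpha_i|\le k$. So $V(C)$ is part of $V$, on which $W$ acts through $\Gamma^{(k+1)}$, and the kernel acts trivially.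

**Step 4: (S).** A permutation $\pi\in\mathrm{Sym}(E)$ acts on $W$ by permuting generators and preserves $\ker(W\to\Gamma^{(k)})$. For a chain $C$, the sequence $\pi C=((\pi\alpha_i,\varphi_\pi(g_i)))$ is again a chain, because $\varphi_\pi(\Gamma_\alpha)=\Gamma_{\pi\alpha}$, and it has the same length and sizes $|\alpha_i|$. The bijection $V(C)\to V(\pi C)$, $[(y,i)]\mapsto[(\varphi_\pi(y),i)]$, turns $s_e$ into $s_{\pi(e)}$. So if $w\in W$ acts trivially on $\Gamma^{(k)}\sqcup V$, then so does $\pi(w)$. The same holds for $\pi^{-1}$, so the kernel is preserved, and $\pi$ induces $\varphi_\pi\in\mathrm{Aut}(\Gamma^{(k+1)})$.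

After $N-1$ rounds, $\Gamma=\Gamma^{(N)}$ is as required. $\square$

**Example 6.3.** Let $N=2$ and $m=4$. There is one round. Consider a chain in $(\mathbb Z/2)^2$ with all $|\alpha_i|\le1$. In a middle position, (1) forbids $\alpha_i=\emptyset$ and forbids $\alpha_i$ equal to a neighbor. An empty set at an end adds no point, and two equal sets in a chain of length $2$ are glued completely. So the $V(C)$ are the alternately labeled paths with at most $4$ edges, and paths with $1,2,3,4$ edges occur. By Example 5.1, $s_1s_2$ acts on them with orders $2,3,4,5$, and on $(\mathbb Z/2)^2$ with order $2$. So $\Gamma$ is dihedral with $s_1s_2$ of order $60$, and $\Lambda(\Gamma)$ is a cycle of length $120$.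

## 7. No induced square

**Proof of Theorem 1.** Let $n\ge1$, $N=n+1$, $m\ge4$ (for Theorem 1, $m=4$ will do), and let $\Gamma$ be as in Proposition 6.2. It satisfies (S) and (Ab), so by Proposition 4.1 it remains to show that $\Lambda=\Lambda(\Gamma)$ has no induced $4$-cycle.

Let $y_1,y_2,y_3,y_4$ be a $4$-cycle in $\Lambda$, where $y_i$ is a coset of $A_{e_i}$. Choose $x_i\in y_i\cap y_{i+1}$, with indices mod $4$. Put $\alpha_i=E\setminus\{e_i\}\subsetneq E$ and $g_i=x_{i-1}^{-1}x_i$. As $x_{i-1}$ and $x_i$ both lie in $y_i$, we have $g_i\in\Gamma_{\alpha_i}$, and
$$g_1g_2g_3g_4=x_4^{-1}x_1\cdot x_1^{-1}x_2\cdot x_2^{-1}x_3\cdot x_3^{-1}x_4=1.$$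
By Lemma 5.2(ii) with $\gamma=E$ and $\ell=4\le m$, the sequence $((\alpha_i,g_i))_{1\le i\le4}$ is not a chain. So (1) fails for $i=2$ or $i=3$, and there is
$$z\in\Gamma_{\alpha_{i-1}\cap\alpha_i}\cap g_i\Gamma_{\alpha_i\cap\alpha_{i+1}}.$$
Then $x_{i-1}z\in x_{i-1}A_{e_{i-1}}=y_{i-1}$, and $x_{i-1}z\in x_{i-1}g_iA_{e_{i+1}}=x_iA_{e_{i+1}}=y_{i+1}$. So the distinct vertices $y_{i-1}$ and $y_{i+1}$ intersect, hence are adjacent. The cycle has a diagonal and is not induced. $\blacksquare$

For $n=1$ we can name the group. Here $\Gamma$ is dihedral of order $2p$, where $p$ is the order of $s_1s_2$, and $\Lambda$ is a cycle of length $2p$. This cycle has no induced $4$-cycle, so $2p\ge6$. An element of $H$ that acts trivially on $\Lambda$ preserves types and fixes all edges, which correspond to the elements of $\Gamma$, so it is $1$. As $|H|=4p$, $H$ is the full automorphism group of the $2p$-cycle, generated by $b=\tau_1$ and $c=s_2$ with the relations $b^2=c^2=(bc)^{2p}=1$. The stabilizer of $v_1$ is $\langle c\rangle$, and $H$ is transitive on edges. So $G$ is presented by adding to these a generator $t=t_1$ and the relations $t^2=1$, $[t,c]=1$ and $[t,btb]=1$. The last two are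 $(tc)^2=1$ and $(tb)^4=1$. This is the $(2,4,2p)$ triangle group. The group of Section 1 is the one with $p=3$.

## 8. Infinitely many examples, cohomological dimension, and finite-index subgroups

The construction has further consequences.

**Theorem 2.** Let $n\ge1$.

(a) There are infinitely many pairwise non-isomorphic groups $G$ as in Theorem 1. They can be chosen with virtual cohomological dimension exactly $n+1$, acting on an $(n+1)$-dimensional CAT(0) cube complex in which every $n$-cube lies in exactly two $(n+1)$-cubes. For these groups, no finite-index subgroup acts properly on a median graph of cubical dimension $\le n$.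

(b) Proposition 3.1 is sharp: there is a group generated by $n+2$ subgroups of order $2$, any $n+1$ of which generate a finite group, which satisfies $(\mathrm{FW}_n)$ but not $(\mathrm{FW}_{n+1})$.

(c) One cannot ask for hereditary fixed-point properties: every infinite hyperbolic group acting properly and cocompactly on a median graph of finite cubical dimension has a finite-index subgroup without $(\mathrm{FW}_1)$.

**Proof of (a).** For $m\ge4$ let $\Gamma$, $\Lambda$, $H$ and $G_m=W_\Lambda\rtimes H$ be the objects of Section 7, and let $X$ be the Cayley graph of $W_\Lambda$.

**Step 1: infinitely many isomorphism types.** We show that $G_m$ has a finite subgroup of order greater than $m$. The order $p$ of $s_1s_2$ in $\Gamma$ is finite, and $p\ge2$ by (Ab). Consider the sequence $(\{1\},s_1),(\{2\},s_2),(\{1\},s_1),\dots$ of length $2p\ge4$. Its index sets are proper subsets of $E$, and consecutive ones are disjoint. So (1) reads $\{1\}\cap\{g_i\}=\emptyset$, which holds because $s_1$ and $s_2$ are non-trivial. So this is a chain, with product $(s_1s_2)^p=1$. By Lemma 5.2(ii), $2p>m$. The subgroup $\langle s_1,s_2\rangle$ has order $2p>m$.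

On the other hand, the finite subgroups of a fixed $G_m$ have bounded order. By Lemma 3.3 each stabilizes a cube of $X$. A cube has at most $2^N$ vertices, and vertex stabilizers have order $|H|$, so cube stabilizers have order at most $2^N|H|$. Hence infinitely many isomorphism types occur among the $G_m$.

**Step 2: cliques of $\Lambda$.** We show that every clique of $\Lambda$ lies in an $N$-clique, and that every $(N-1)$-clique lies in exactly two.

First let $c_1,c_2,c_3$ be pairwise intersecting cosets of $\Gamma_{\alpha_1},\Gamma_{\alpha_2},\Gamma_{\alpha_3}$ with $\alpha_i\subsetneq E$. They have a common element: choose $x_1\in c_1\cap c_2$, $x_2\in c_2\cap c_3$, $x_3\in c_3\cap c_1$, and put $g_1=x_3^{-1}x_1$, $g_2=x_1^{-1}x_2$, $g_3=x_2^{-1}x_3$. Then $g_i\in\Gamma_{\alpha_i}$ and $g_1g_2g_3=1$, so by Lemma 5.2(ii) this is not a chain. Condition (1) fails at $i=2$, and there is $z\in\Gamma_{\alpha_1\cap\alpha_2}\cap g_2\Gamma_{\alpha_2\cap\alpha_3}$. The element $x_1z$ lies in $c_1$ and $c_2$, and in $x_1g_2\Gamma_{\alpha_3}=x_2\Gamma_{\alpha_3}=c_3$.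

Next, by Lemma 5.2(i), a non-empty intersection $x\Gamma_\alpha\cap x\Gamma_\beta$ of such cosets is $x\Gamma_{\alpha\cap\beta}$, again such a coset. So any pairwise intersecting finite family $c_1,\dots,c_r$ has a common element, by induction on $r$: the cosets $c_1\cap c_2,\dots,c_1\cap c_r$ intersect pairwise by the statement for triples.

Therefore a clique with set of types $\tau\ne\emptyset$ has the form $\{xA_e:e\in\tau\}$, and its intersection is $x\Gamma_{E\setminus\tau}$. An $N$-clique has $\tau=E$ and intersection $\{x\}$, so $N$-cliques correspond bijectively to elements $x\in\Gamma$, and the $N$-clique of $x$ contains a given clique if and only if $x$ lies in the intersection of that clique. Hence every clique lies in an $N$-clique. An $(N-1)$-clique missing type $e$ has intersection $x\Gamma_{\{e\}}=\{x,xs_e\}$, and $s_e\neq1$, so it lies in exactly two $N$-cliques.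

**Step 3: cubes.** The cubes of the Davis complex $|X|$ are the cosets $wW_\sigma$ with $\sigma$ a clique, possibly empty. If $uW_\sigma\supset wW_{\sigma'}$, then $uW_\sigma=wW_\sigma$ and $\sigma\supset\sigma'$. So the cubes containing $wW_{\sigma'}$ are the $wW_\sigma$ with $\sigma\supset\sigma'$. By Step 2, each $(N-1)$-cube lies in exactly two $N$-cubes.

**Step 4: the virtual cohomological dimension.** Consider compactly supported cellular cochains on $|X|$ with values in $\mathbb F_2$. The functional $\phi\mapsto\sum_c\phi(c)$, with $c$ ranging over the $N$-cubes, vanishes on coboundaries: for an $(N-1)$-cochain $\psi$ of compact support,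
$$\sum_c(\delta\psi)(c)=\sum_c\sum_{f\subset c}\psi(f)=\sum_f2\psi(f)=0,$$
by Step 3. It is non-zero on the indicator of one $N$-cube, which is a cocycle because $\dim|X|=N$. So $H^N_c(|X|;\mathbb F_2)\ne0$.

Let $K$ be the commutator subgroup of $W_\Lambda$, that is, the kernel of $W_\Lambda\to(\mathbb Z/2)^{V(\Lambda)}$. It has finite index in $G_m$. It is torsion-free, since every finite subgroup of $W_\Lambda$ is conjugate into some $W_\sigma$ with $\sigma$ a clique, and $W_\sigma$ embeds in $(\mathbb Z/2)^{V(\Lambda)}$. Cube stabilizers in $K$ are finite, hence trivial, so $K$ acts freely and cocompactly on the contractible $N$-dimensional complex $|X|$. Hence $\mathrm{cd}\,K\le N$, and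
$$H^N(K;\mathbb F_2K)\cong H^N_c(|X|;\mathbb F_2)\ne0$$
(Brown, *Cohomology of Groups*, VIII.7). So $\mathrm{cd}\,K=N$ and $\mathrm{vcd}\,G_m=N=n+1$.

**Step 5: no proper action in dimension $n$.** Suppose that a finite-index subgroup of $G_m$ acts properly on a median graph $Y$ of cubical dimension at most $n$. Its intersection $K'$ with $K$ is torsion-free of finite index in $G_m$. Vertex stabilizers are finite, hence so are cube stabilizers, and in $K'$ these are trivial. An element of $K'$ that preserves a simplex of $Y'$ fixes its vertices, which are cubes of $Y$, so it is trivial. So $K'$ acts freely on $Y'$, which has dimension at most $n$ and is acyclic by Step 1 of Section 3. The chain complex of $Y'$ is then a free resolution of $\mathbb Z$ over $\mathbb ZK'$ of length at most $n$, and $\mathrm{cd}\,K'\le n$. But all torsion-free finite-index subgroups have the same cohomological dimension, so $\mathrm{cd}\,K'=\mathrm{vcd}\,G_m=n+1$, a contradiction.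

**Proof of (b).** Take $G$ from Theorem 1, as constructed in Section 7, with the subgroups $\langle r_j\rangle$ of Proposition 4.1. It has $(\mathrm{FW}_n)$. It acts on the locally finite graph $X$ of cubical dimension $n+1$ with finite cube stabilizers. As $G$ is infinite, it stabilizes no cube, so it fails $(\mathrm{FW}_{n+1})$. Its orbits in $X$ are unbounded.

**Proof of (c).** The kernel of the action is finite. We divide by it and assume that the action is faithful. This is allowed: the quotient is again infinite and hyperbolic, and if a finite-index subgroup of the quotient fails $(\mathrm{FW}_1)$, then so does its preimage, which acts through it. By Agol (*The virtual Haken conjecture*, Doc. Math. 2013, Thm 1.1) such a group is virtually compact special. By Haglund–Wise (*Special cube complexes*, GAFA 2008) it has a finite-index subgroup $K$ that embeds in a finitely generated right-angled Artin group, and this group is residually torsion-free nilpotent (Duchamp–Krob 1992). Choose $1\ne g\in K$ and a torsion-free nilpotent quotient of the Artin group in which $g$ survives. The image of $K$ there is a non-trivial finitely generated torsion-free nilpotent group, so it surjects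 onto $\mathbb Z$. Hence $K$ acts by translations on a line, with unbounded orbits, and stabilizes no vertex and no edge. So $K$ fails $(\mathrm{FW}_1)$.

For the groups constructed for Theorem 1 this is elementary. The finite-index subgroup $W_\Lambda$ retracts onto $\langle t_u,t_v\rangle\cong D_\infty$ for non-adjacent $u\ne v$, by (R1), and so it acts on a line with unbounded orbits. $\blacksquare$
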